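# Simple random walk on the union of two independent spanning forests of $\mathbb Z^d$

## 1. Bounded detours and periodic graphs

### 1.1 Walks, energies, and two ways of being $d$-dimensional

Throughout, $d\ge 2$, $E$ is the edge set of $\mathbb Z^d$, $|\cdot|$ is the sup-norm, $|\cdot|_1$ and $|\cdot|_2$ are the $\ell^1$ and Euclidean norms, $\Lambda_n(x)=\{y:|y-x|\le n\}$, $\Lambda_n=\Lambda_n(0)$, and $S_r(x)=\{y:|y-x|=r\}$. A set $\omega\subset E$ is regarded as a graph with vertex set $\mathbb Z^d$; its edges are called open, and $\omega(e)=1_{e\in\omega}$. For $B\subset\mathbb Z^d$, $\omega[B]$ is the graph with vertex set $B$ and all edges of $\omega$ having both endpoints in $B$. We write $\pi(x)=\deg_\omega(x)$, $|\nabla f(e)|=|f(x)-f(y)|$ for $e=xy$, and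
$$\mathcal E_\omega(f)=\sum_{xy\in\omega}(f(x)-f(y))^2,\qquad \mathcal E_{\mathbb Z^d}=\mathcal E_E ,$$
where sums over $xy\in\omega$ run over unordered edges. Norms $\|\cdot\|_p$ of functions on $\mathbb Z^d$ are with respect to counting measure.

If $\omega$ is connected, then $1\le\pi\le 2d$, and simple random walk $X$ on $\omega$ has kernel $P(x,y)=\omega(xy)/\pi(x)$. Write $p_n(x,y)=P^n(x,y)$. The walk is reversible: $\pi(x)p_n(x,y)=\pi(y)p_n(y,x)$. With $\langle f,g\rangle_\pi=\sum_x\pi(x)f(x)g(x)$, expanding the square gives
$$\langle f,(I-P)f\rangle_\pi=\mathcal E_\omega(f)\tag{1.1}$$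
for finitely supported $f$. As $P$ is self-adjoint on $\ell^2(\pi)$ with spectrum in $[-1,1]$, $j\mapsto p_{2j}(x,x)$ is non-increasing. As $\mathbb Z^d$ is bipartite, $p_j(x,x)=0$ for odd $j$.

**Definition 1.1.** The spectral dimension of $\omega$ is $d_s=-2\lim_{n\to\infty}\frac{\log p_{2n}(x,x)}{\log n}$, when the limit exists. (The normalization is such that $p_{2n}(x,x)\asymp n^{-d/2}$ gives $d_s=d$.)

**Definition 1.2.** The walk on $\omega$ diffuses to $d$-dimensional Brownian motion if $(n^{-1/2}X_{\lfloor nt\rfloor})_{t\ge0}$ converges in distribution to a $d$-dimensional Brownian motion with nondegenerate covariance. When $\omega$ is random, the statement is meant for almost every fixed $\omega$ (a quenched statement), under the law $P^\omega_x$ of the walk on that fixed $\omega$ from $x$.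

These notes decide whether both properties hold when $\omega$ is a certain sparse random graph, the union of two spanning forests. We start with graphs for which the answers come easily.

### 1.2 Three inequalities on $\mathbb Z^d$

For $1\le r<d$ and $\frac1p=\frac1r-\frac1d$ we recall the Sobolev, Sobolev–Poincaré and Nash inequalities:
$$\|G\|_p\le C\|\nabla G\|_{\ell^r(E)}\quad (G\text{ finitely supported}),\tag{1.2}$$
$$\Big(n^{-d}\sum_{\Lambda_n}|h-\bar h|^p\Big)^{1/p}\le Cn\Big(n^{-d}\sum_{b\subset\Lambda_n}|\nabla h(b)|^r\Big)^{1/r},\qquad \bar h=\text{mean of }h\text{ over }\Lambda_n,\tag{1.3}$$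
$$\|f\|_2^{2+4/d}\le C\,\mathcal E_{\mathbb Z^d}(f)\,\|f\|_1^{4/d}\quad (f\text{ finitely supported}).\tag{1.4}$$
They follow from the textbook inequalities on $\mathbb R^d$ and on cubes. Extend a function on $\mathbb Z^d$ to $\mathbb R^d$ by the interpolant that is multilinear on each unit cell; it is continuous, since on a common face it depends only on the values there. On one cell the multilinear functions form a space of dimension $2^d$. On it, the $L^s$-norm and the $\ell^s$-norm of the vertex values are comparable. The $L^s$-norm of the gradient and the $\ell^s$-norm of the edge differences are also comparable, because both are seminorms vanishing exactly on constants. Summing over cells transfers the inequalities. In (1.3) the continuous mean is replaced by the discrete one, which costs a factor $2$: in a normalized $L^p$, $\|h-\bar h\|_p\le2\|h-a\|_p$ for every constant $a$.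

### 1.3 Spectral dimension when detours are bounded

The plan is to compare $\mathcal E_{\mathbb Z^d}$ with $\mathcal E_\omega$ and to let the Nash inequality do the rest. The next two lemmas hold for every connected $\omega\subset E$ and will be used again.

**Lemma 1.3.** Let $\omega$ be connected, $y\in\mathbb Z^d$, $n\ge1$, and suppose $\mathcal E_{\mathbb Z^d}(f)\le W\mathcal E_\omega(f)$ for all $f$ supported in $\Lambda_{2n}(y)$. Then $p_{2n}(y,y)\le C(W/n)^{d/2}$ with $C=C(d)$.

*Proof.* **Step 1: a monotone quantity for the lazy walk.** Let $Q=(I+P)/2$, $g_k(x)=Q^k(y,x)/\pi(x)$ and $u_k=\sum_x\pi(x) g_k(x)^2$. By reversibility $g_k(x)=Q^k(x,y)/\pi(y)$, so $g_{k+1}=Qg_k$. Moreover $\sum\pi g_k=1$, $g_k$ is supported in $\Lambda_k(y)$, and $u_k=Q^{2k}(y,y)/\pi(y)$. Since $0\le Q\le I$ on $\ell^2(\pi)$ we have $Q^2\le Q$, hence by (1.1)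
$$u_k-u_{k+1}=\langle g_k,(I-Q^2)g_k\rangle_\pi\ge\langle g_k,(I-Q)g_k\rangle_\pi=\tfrac12\mathcal E_\omega(g_k).\tag{1.5}$$

**Step 2: a difference inequality.** From $1\le\pi\le2d$, $\|g_k\|_1\le1$ and $\|g_k\|_2^2\ge u_k/2d$. For $k<2n$, (1.4) and the hypothesis give $(u_k/2d)^{1+2/d}\le CW\mathcal E_\omega(g_k)$, so $u_k-u_{k+1}\ge cW^{-1}u_k^{1+2/d}$. By convexity of $u\mapsto u^{-2/d}$,
$$u_{k+1}^{-2/d}-u_k^{-2/d}\ge\tfrac2d\,u_k^{-2/d-1}(u_k-u_{k+1})\ge c/W .$$
Summing over $k<2n$ gives $u_{2n}\le C(W/n)^{d/2}$.

**Step 3: from the lazy walk to the walk.** $Q^{4n}(y,y)=\sum_jP(\mathrm{Bin}(4n,\frac12)=j)\,p_j(y,y)$. The symmetry $j\mapsto4n-j$ preserves parity, and an even value has probability $\frac12$; so the binomial variable is even and at most $2n$ with probability at least $\frac14$. By monotonicity of $p_{2j}(y,y)$,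
$$p_{2n}(y,y)\le4Q^{4n}(y,y)=4\pi(y)u_{2n}.\tag{1.6}$$
Combine with Step 2. $\square$

**Lemma 1.4.** There are $c,n_1$ depending only on $d$ such that $p_{2n}(x,x)\ge c\,n^{-d/2}(\log n)^{-d}$ for every connected $\omega$, every $x$ and every $n\ge n_1$.

*Proof.* Take $x=0$. The $\omega$-distance from $0$ to $y$ is at least $|y|$, so the Carne–Varopoulos bound reads $p_n(0,y)\le2\sqrt{\pi(y)/\pi(0)}\,e^{-|y|^2/2n}$. With $M=\lceil\sqrt n\log n\rceil$ we get $P_0(|X_n|>M)\le Cn^de^{-(\log n)^2/2}\to0$. By reversibility and Cauchy–Schwarz, for large $n$,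
$$p_{2n}(0,0)=\pi(0)\sum_y\frac{p_n(0,y)^2}{\pi(y)}\ge\frac1{2d}\,\frac{P_0(|X_n|\le M)^2}{|\Lambda_M|}\ge c(\sqrt n\log n)^{-d}.\qquad\square\tag{1.7}$$

**Proposition 1.5.** Suppose that for some $\ell<\infty$ the endpoints of every edge of $\mathbb Z^d$ are joined by a path of at most $\ell$ edges of $\omega$. Then $p_{2n}(x,x)\le C(d,\ell)n^{-d/2}$ for all $x,n$, and $d_s=d$.

*Proof.* For $b\in E$ let $\gamma_b$ be such a path, chosen simple. By Cauchy–Schwarz, $|\nabla f(b)|^2\le\ell\sum_{e\in\gamma_b}|\nabla f(e)|^2$. An edge $e$ lies in $\gamma_b$ only if $b$ starts within distance $\ell$ of a given endpoint of $e$, hence for at most $d(2\ell+1)^d$ edges $b$. Summing over $b$, $\mathcal E_{\mathbb Z^d}(f)\le d\,\ell(2\ell+1)^d\mathcal E_\omega(f)$. Apply Lemmas 1.3 and 1.4. $\square$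

### 1.4 Brownian limit for periodic graphs

**Proposition 1.6.** Let $\omega$ be connected and invariant under $N\mathbb Z^d$ for some $N\ge1$. Then the walk from every starting point diffuses to Brownian motion.

*Proof.* **Step 1: correct the coordinates to harmonic functions.** For $v\in\mathbb R^d$ let $D_v(x)=\sum_{y:xy\in\omega}v\cdot(y-x)$, an $N$-periodic function. We look for an $N$-periodic $\chi_v$ with $\sum_{y:xy\in\omega}(\chi_v(y)-\chi_v(x))=-D_v(x)$. On periodic functions the operator on the left is symmetric with respect to the sum over one period cell, and by the maximum principle and connectedness its kernel is the constants. So the equation is solvable if and only if $D_v$ has zero sum over a cell. It does: $(x,z)\mapsto(x+z \bmod N,-z)$ is an involution of the open steps of a cell that reverses the sign of $v\cdot z$. We take $\chi_v$ linear in $v$. Then $\Phi_v(x)=v\cdot x+\chi_v(x)$ is harmonic.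

**Step 2: martingale limit theorem.** $\Phi_v(X_k)$ is a martingale with bounded increments. Its conditional variances are a function $V_v$ of $X_k\bmod N$, an irreducible chain on a finite set, so their averages converge almost surely. The martingale functional central limit theorem gives, for $X_k+\chi(X_k)$ with $\chi=(\chi_{e_i})_i$, a Brownian limit with some covariance $\Sigma$. Since $\chi$ is bounded, $X_k$ has the same limit.

**Step 3: nondegeneracy.** If $v\cdot\Sigma v=0$, then $V_v\equiv0$, so $\Phi_v$ is constant along open edges, hence constant, and $v\cdot x$ is bounded up to a constant. So $v=0$. $\square$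

A periodic connected graph also has bounded detours, since there are finitely many edges up to translation. So both properties hold for it.

**Example 1.7 (brick wall, $d=2$).** Call $x$ even or odd according to the parity of its coordinate sum. Remove from $\mathbb Z^2$ all edges $\{x,x+e_2\}$ with $x$ odd. The detour $x,\,x+e_1,\,x+e_1+e_2,\,x+e_2$ has length $3$, as $x+e_1$ is even. Each even vertex has neighbors at $\pm e_1$ and $+e_2$, each odd one at $\pm e_1$ and $-e_2$. So $D_v=v_2$ on even and $-v_2$ on odd vertices, and $\chi_v=\pm v_2/6$ (plus on even vertices) solves the equation: at an even vertex, $3\cdot(-2v_2/6)=-v_2$. From an even vertex the increments of $\Phi_v$ are $\pm v_1-\frac{v_2}3$ and $\frac{2v_2}3$; their sum is $0$ and their mean square is $\frac23v_1^2+\frac29v_2^2$. From odd vertices the result is the same. So $\Sigma=\mathrm{diag}(\frac23,\frac29)$.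

Both arguments rest on something being bounded: the detours in the first, the corrector $\chi$ in the second. For the graphs we now introduce, neither bound is available.

## 2. The union of a wired forest and a thinned wired forest

### 2.1 Definitions and the two theorems

**Definition 2.1.** The uniform spanning tree (UST) of a finite connected multigraph is a uniformly chosen spanning tree. Let $G_n$ be $\mathbb Z^d$ with $\Lambda_n^c$ contracted to one vertex $\partial_n$ and loops removed. The wired uniform spanning forest (WUSF) on $\mathbb Z^d$ is the weak limit of $\mathrm{UST}(G_n)$: probabilities of events depending on finitely many edges converge. The limit exists and is the same for every exhaustion with wired boundary. For $\varepsilon\in(0,1]$, the $\varepsilon$-WUSF is obtained from a WUSF by retaining each of its edges independently with probability $\varepsilon$.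

For instance, the 4-cycle has four spanning trees; each edge belongs to three of them, so it is in the UST with probability $\frac34$, and two given edges are both in it with probability $\frac12<(\frac34)^2$. As for thinning, if $\varepsilon<1$ then $0$ is isolated in the $\varepsilon$-WUSF with probability at least $(1-\varepsilon)^{2d}$.

**Definition 2.2.** $F\subset E$ is everywhere percolating if all components of $(\mathbb Z^d,F)$ are infinite.

For example, the set $F_1$ of all edges parallel to $e_1$ is everywhere percolating; its components are the lines in direction $e_1$. The WUSF is almost surely everywhere percolating: for a finite vertex set $K$, a spanning tree of $G_n$ with $n$ large has an edge leaving $K$. So the cylinder event that no edge leaves $K$ has probability $0$ in $G_n$ and hence in the limit, and there are countably many $K$.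

Let $\mathfrak F$ be a WUSF and $\mathfrak F'_\varepsilon$ an independent $\varepsilon$-WUSF. For $d\ge3$ and every $\varepsilon>0$ the union $\mathfrak F\cup\mathfrak F'_\varepsilon$ is known to be almost surely connected and transient. The paper of Archer, Nachmias, Shalev and Tang, "The union of independent USFs on $\mathbb Z^d$ is transient", arXiv:2311.09183 (2023), asks whether its spectral dimension is $d$ and whether its random walk diffuses to Brownian motion. Both answers are yes.

**Theorem 1.** Let $d\ge2$, $\varepsilon\in(0,1]$ and $\omega=\mathfrak F\cup\mathfrak F'_\varepsilon$. Almost surely: (1) $\lim_n-2\log p_{2n}(x,x)/\log n=d$ for all $x$; (2) for every starting point, $(n^{-1/2}X_{\lfloor nt\rfloor})_{t\ge0}$ converges in law, under the quenched law, to Brownian motion with covariance $\sigma^2I$, where $\sigma^2\in(0,\infty)$ is deterministic.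

**Theorem 2.** Let $d\ge2$ and $\varepsilon\in(0,1]$ in (a) and (b).
(a) Let $F$ be a deterministic everywhere percolating set and $\omega=F\cup\mathfrak F'_\varepsilon$. There are $c,C>0$ depending only on $(d,\varepsilon)$ such that a.s., for each $x$ and all $n\ge N(x,\omega)$, $c\,n^{-d/2}\le p_{2n}(x,x)\le C\,n^{-d/2}$. By Fubini this holds for random $F$ independent of $\mathfrak F'_\varepsilon$, in particular for $\mathfrak F\cup\mathfrak F'_\varepsilon$.
(b) If $\mathcal A$ is a random everywhere percolating set with stationary ergodic law, independent of $\mathfrak F'_\varepsilon$, then the quenched invariance principle holds for $\mathcal A\cup\mathfrak F'_\varepsilon$ with deterministic nondegenerate covariance.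
(c) $\varepsilon>0$ cannot be replaced by $\varepsilon=0$ for $d\ge3$: on each component of the WUSF the spectral dimension, if it exists, is at most $2<d$.

A deterministic graph to which (a) applies, but for which Proposition 1.5 would already give $d_s=d$, is the brick wall of Example 1.7 as $F$. Choosing with probability $\frac12$ each the brick wall or its translate by $e_1$ gives a stationary ergodic $\mathcal A$ in (b).

### 2.2 What changes: detours are unbounded

Take $F=F_1$ and $\varepsilon<1$. For fixed $k$, the thinning erases all edges inside a given box $\Lambda_k(x)$ with positive probability, independently in disjoint boxes. So a.s. there is an $x$ such that $\omega[\Lambda_k(x)]$ contains only edges parallel to $e_1$. An $\omega$-path from $x$ to $x+e_2$ must then leave $\Lambda_k(x)$ and has more than $k$ edges. Here $k$ was arbitrary, so no $\ell$ as in Proposition 1.5 exists. This is where the easy argument stops.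

What we can hope for is that long detours are rare. Sections 3 and 4 prove a nearly exponential tail for the scale at which $\omega$ is locally connected. If the worst detour near the origin is accepted at every scale, the energy comparison loses a power of $\log n$; this is harmless for $d_s$ (Section 5). It is not harmless for Theorem 1(2) and Theorem 2(a), and Sections 6 and 7 remove the loss in two different ways. From now on $c,C$ are positive constants depending only on $d,\varepsilon$ (and on an exponent $r$ fixed in Section 6), which may change from line to line.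

### 2.3 Stationarity and ergodicity

Write $(\tau_x\omega)(e)=\omega(x+e)$. The WUSF is invariant under translations and lattice symmetries, since the limit does not depend on the exhaustion. Its tail $\sigma$-field is trivial (Benjamini–Lyons–Peres–Schramm, BLPS, Ann. Probab. 2001). Hence it is mixing: if $\mathcal T_n$ is generated by the edges outside $\Lambda_n$, then $\sup_{B\in\mathcal T_n}|P(A\cap B)-P(A)P(B)|\le E|P(A\mid\mathcal T_n)-P(A)|\to0$ by reverse martingale convergence. For a cylinder event $B$, $\tau_x^{-1}B\in\mathcal T_n$ once $|x|$ is large, and general events are approximated by cylinder events. The $\varepsilon$-WUSF is a factor of the product of the WUSF with i.i.d. marks; a product of mixing systems is mixing (check on rectangles), and so is a factor of it.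

The product of an ergodic and a mixing system is ergodic. For events $A,A'$ of the first and $B,B'$ of the second, the average over $x\in\Lambda_n$ of $P(A\cap\tau_x^{-1}A')P(B\cap\tau_x^{-1}B')$ tends to $P(A)P(A')P(B)P(B')$: the second factor converges as $|x|\to\infty$, and the averages of the first converge. Finite disjoint unions of rectangles form a generating algebra, so ergodicity follows. Thus $\omega$ is stationary and ergodic in Theorem 1 and in Theorem 2(b).

## 3. Independent edges inside the forest

To connect the components of $F$ by edges of $\mathfrak F'_\varepsilon$, one would explore $\mathfrak F'_\varepsilon$ step by step and wait for an edge joining two components. This needs a lower bound on the conditional probability that a given edge is present, given what has been revealed. For the forest there is none: if the revealed edges of the unthinned forest contain a path between the endpoints of $e$, then $e$ is absent with certainty. We get around this by finding, below the forest, a set whose edges are chosen independently.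

Every edge has exactly one even endpoint. Let $(U_x)_{x\text{ even}}$ be independent, $U_x$ uniform among the $2d$ edges at $x$, and let $(\xi_x)$ be i.i.d. Bernoulli($\varepsilon$), independent of $(U_x)$. Put $\eta=\{U_x\}$ and $\eta_\varepsilon=\{U_x:\xi_x=1\}$.

**Lemma 3.1.** The WUSF stochastically dominates $\eta$, and the $\varepsilon$-WUSF stochastically dominates $\eta_\varepsilon$.

*Proof.* **Step 1: identifying vertices decreases the UST.** By Feder–Mihail (1992), if $T$ is the UST of a finite connected multigraph, $P(e\in T)>0$ and $\mathcal A$ is an increasing event not depending on $e$, then $P(\mathcal A\mid e\in T)\le P(\mathcal A)$. (On the 4-cycle: another edge has conditional probability $\frac23\le\frac34$.) Hence $P(\mathcal A\mid e\in T)\le P(\mathcal A\mid e\notin T)$ if $P(e\notin T)>0$. Let $G$ be finite and connected and $G'$ be $G$ with two vertices $x,y$ identified. Add to $G$ a new edge $e=xy$ and let $T$ be the UST of $G+e$. Spanning trees of $G+e$ containing $e$ correspond to spanning trees of $G'$ by deleting $e$, so $\mathrm{UST}(G')$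 is the law of $T\setminus\{e\}$ given $e\in T$; and $\mathrm{UST}(G)$ is the law of $T$ given $e\notin T$, an event of positive probability as $G$ is connected. So $\mathrm{UST}(G')(\mathcal A)\le\mathrm{UST}(G)(\mathcal A)$ for increasing events on $E(G)$ (loops are never in the tree). Iterating, any identification of vertices stochastically decreases the UST.

**Step 2: identify all odd vertices.** In $G_n$, identify all odd vertices of $\Lambda_n$ together with $\partial_n$ into one vertex $o$. All neighbors of an even $x\in\Lambda_n$ are odd, so $x$ is joined to $o$ by its $2d$ edges, and there are no other non-loop edges. A spanning tree of this multigraph keeps exactly one edge at each even $x\in\Lambda_n$, and any choice is allowed. So its UST keeps one uniform edge at each even $x$, independently. By Step 1, for every increasing cylinder event and $n$ large, $\mathrm{UST}(G_n)(\mathcal A)\ge P(\eta\in\mathcal A)$. Letting $n\to\infty$, $\mathrm{WUSF}(\mathcal A)\ge P(\eta\in\mathcal A)$.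

**Step 3: a coupling on all of $E$.** For finite $E_k\uparrow E$, Strassen's theorem on $\{0,1\}^{E_k}$ gives a monotone coupling of the restrictions to $E_k$; extend it to a coupling of the full laws (for instance, conditionally independently given the restrictions). By compactness a subsequence converges weakly. In the limit the marginals are correct and $\eta(e)\le\mathfrak F'(e)$ a.s. for each $e$. So $\eta\subset\mathfrak F'$ a.s., with $\mathfrak F'$ a WUSF.

**Step 4: thinning.** Attach i.i.d. Bernoulli($\varepsilon$) marks to all edges, independent of the coupling, and keep in both sets only edges with mark $1$. The edges $U_x$ are distinct, so their marks are i.i.d. and independent of $(U_x)$: $\eta$ becomes $\eta_\varepsilon$ in law, and $\mathfrak F'$ becomes an $\varepsilon$-WUSF. $\square$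

Hence we may couple so that $\eta_\varepsilon\subset\mathfrak F'_\varepsilon$, with $(\eta_\varepsilon,\mathfrak F'_\varepsilon)$ independent of $\mathfrak F$ (or of $\mathcal A$). The coupling need not be stationary. It will be used only to derive a tail bound in Section 4 and, in Section 7, statements about $\omega$ that hold almost surely.

## 4. Joining infinite components sphere by sphere

The next lemma is in the spirit of Benjamini–Tassion. Components of $F$ are infinite, so each one that starts near the center of a large box crosses all concentric spheres. Spheres are connected, so on each of them a component that does not fill it has an edge to another component, and this edge is in $\eta_\varepsilon$ with probability $\varepsilon/2d$. Several spheres give several independent trials; each successful round halves the number of components, so about $\log n$ rounds suffice.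

**Lemma 4.1.** Let $F$ be deterministic and everywhere percolating, and let $\mathcal C_n(x)$ be the event that $\Lambda_n(x)$ is contained in one component of $(F\cup\eta_\varepsilon)[\Lambda_{2n}(x)]$. Then $P(\mathcal C_n(x)^c)\le C\exp(-cn/\log n)$ for $n\ge2$, with $c,C$ depending only on $d,\varepsilon$.

*Proof.* Write $\Lambda_k=\Lambda_k(x)$ and $S_r=S_r(x)$. For $r\ge1$, $S_r$ is connected in $\mathbb Z^d$: each face is a grid, non-opposite faces intersect, and $d\ge2$.

**Step 1: the exploration.** Let $K=\lceil\log_2(4n+1)^d\rceil$, $s=\lfloor n/K\rfloor$. If $s=0$, then $n$ is bounded and the claim holds for large $C$; so let $s\ge1$. Put $r_i=2n-is$ for $0\le i\le K$; then $r_K\ge n$. Let $G_i$ be the graph on $\Lambda_{2n}$ with the edges of $F[\Lambda_{2n}]$ and those edges of $\eta_\varepsilon$ contained in some $S_r$ with $r_i<r\le2n$. An edge contained in $S_r$ has its even endpoint in $S_r$, so $G_i$ is a function of the $(U_y,\xi_y)$ with $|y-x|>r_i$. Let $N_i$ be the number of components of $G_i$ meeting $\Lambda_{r_i}$; then $N_0\le(4n+1)^d\le2^K$.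

**Step 2: components cross spheres.** If a component of $G_i$ contains a point of $\Lambda_r$, follow $F$ from this point until exit from $\Lambda_{2n}$; such a path exists since the $F$-component is infinite. The distance to $x$ changes by at most $1$ per step, so the component meets every $S_{r'}$ with $r\le r'\le2n$, $r'\ge 1$.

**Step 3: one round.** Let $\mathcal D$ be the set of components of $G_i$ meeting $\Lambda_{r_{i+1}}$, and $A\in\mathcal D$. If $S_r\subset A$ for some $r_{i+1}<r\le r_i$, then every member of $\mathcal D$ meets $S_r\subset A$, so $\mathcal D=\{A\}$ and $N_{i+1}=1$. Otherwise, for each of these $s$ values of $r$, the connected set $S_r$ meets $A$ and is not contained in it. So there is an edge $e_r\subset S_r$, chosen as a function of $G_i$ and $A$, with exactly one endpoint in $A$. Let $y_r\in S_r$ be its even endpoint. Given $G_i$, the events $\{U_{y_r}=e_r,\xi_{y_r}=1\}$ have probability $\varepsilon/2d$ and are independent for different $r$, because $|y_r-x|\le r_i$. So some $e_r$ lies in $\eta_\varepsilon$ with conditional probability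 at least $1-(1-\varepsilon/2d)^s$.

If the second case holds with success for all $A\in\mathcal D$, then each component of $G_{i+1}$ meeting $\Lambda_{r_{i+1}}$ contains at least two components of $G_i$ meeting $\Lambda_{r_i}$: some $A\in\mathcal D$, and the component of the other endpoint of $e_r\subset S_r\subset\Lambda_{r_i}$. Hence $N_{i+1}\le N_i/2$.

**Step 4: all rounds.** Since $s\ge n/2K$, outside an event of probability at most $K(4n+1)^d(1-\varepsilon/2d)^s\le Ce^{-cn/\log n}$ we have $N_{i+1}\le\max(1,N_i/2)$ for all $i<K$. Then $N_K\le\max(1,2^{-K}N_0)=1$, and as $r_K\ge n$, $\mathcal C_n(x)$ occurs. $\square$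

Apply Lemma 4.1 conditionally on the independent everywhere percolating set, using $\eta_\varepsilon\subset\mathfrak F'_\varepsilon$. For $\omega$ as in Theorem 1, Theorem 2(a) or 2(b), $\omega$ is a.s. connected (by Borel–Cantelli $\Lambda_n$ lies in one component for all large $n$), so $1\le\pi\le2d$, and
$$R(x)=\min\{n\ge1:\Lambda_n(x)\text{ lies in one component of }\omega[\Lambda_{2n}(x)]\},\qquad P(R(x)>n)\le Ce^{-cn/\log n}\quad(n\ge2).\tag{4.1}$$

**Detours.** For $b=\{x_b,x_b+e_i\}\in E$ let $\gamma_b$ be a simple path in $\omega[\Lambda_{2R(x_b)}(x_b)]$ joining its endpoints, which both lie in $\Lambda_{R(x_b)}(x_b)$. Choose it by a translation-covariant rule: the first such path in a fixed ordering of finite step sequences from $x_b$. Its length satisfies $\ell_b\le(4R(x_b)+1)^d$, the number of vertices available. For $r\ge1$ and any $f$, Hölder's inequality gives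
$$|\nabla f(b)|^r\le\ell_b^{\,r-1}\sum_{e\in\gamma_b}|\nabla f(e)|^r.\tag{4.2}$$

## 5. Logarithmic detours: proof of Theorem 1(1)

Here the argument of Proposition 1.5 is repeated, with the worst detour in a box in place of $\ell$.

**Step 1: all detours near the origin are short.** By (4.1), $P(\exists x\in\Lambda_{2N}:R(x)>(\log N)^3)\le CN^d\exp(-c(\log N)^3/\log\log N)$ for large $N$, which is summable. So a.s. for $N\ge n_0(\omega)$, $R(x)\le\rho:=\lceil(\log N)^3\rceil$ for all $x\in\Lambda_{2N}$.

**Step 2: energy comparison.** Let $f$ be supported in $\Lambda_N$. Sum (4.2) with exponent $2$ over all $b$ with $x_b\in\Lambda_{N+1}\subset\Lambda_{2N}$; these include all $b$ with $\nabla f(b)\ne0$. Then $\ell_b\le(4\rho+1)^d$, and a given $e$ lies in $\gamma_b$ for at most $d(4\rho+1)^d$ such $b$. So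
$$\mathcal E_{\mathbb Z^d}(f)\le W_N\mathcal E_\omega(f),\qquad W_N=d(4\rho+1)^{2d}\le C(\log N)^{6d}.$$

**Step 3: conclusion.** Lemma 1.3 with $N=2n$ and $y=0$ gives $p_{2n}(0,0)\le C(W_{2n}/n)^{d/2}\le Cn^{-d/2}(\log n)^{3d^2}$ for large $n$, and Lemma 1.4 gives $p_{2n}(0,0)\ge cn^{-d/2}(\log n)^{-d}$. So the limit defining $d_s$ equals $d$ at $0$, and by stationarity at every vertex. This proves Theorem 1(1). $\square$

## 6. A weighted energy and the corrector: Theorems 1(2) and 2(b)

### 6.1 Exponents below two

We imitate Proposition 1.6: find $\chi$ such that $x+\chi(x)$ is harmonic, and show that $\chi$ is negligible. Now $\chi$ need not be bounded, but $\max_{\Lambda_n}|\chi|=o(n)$ suffices. An averaged ($L^2$) version of this is soft. Passing to the maximum uses a maximal inequality on boxes of side $\delta n$, whose output is a constant times $\delta n$, plus an averaged term; one lets $n\to\infty$ first and then $\delta\to0$. If the constant carries the factor $W_n=C(\log n)^{6d}$ of Section 5, the first limit is useless. We need a constant that does not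 grow with $n$.

The remedy is not to take the worst detour but to average. Apply (4.2) with an exponent $r<2$: Hölder then separates the detour lengths, which enter through a high but finite moment, from the energy $\mathcal E_\omega$. Spatial averages of this moment converge by the ergodic theorem. Exponent $r=2$ would require a supremum.

Fix $r\in(1,2)$ with $r>\frac{2d}{d+2}$, and put $\frac1p=\frac1r-\frac1d$ and $q=\frac2{2-r}$. Then $r<d$, $2<p<\infty$, and $q$ is conjugate to $\frac2r$. In this section $\omega$ is as in Theorem 1 or Theorem 2(b), and we use only that $\omega$ is stationary and ergodic, connected with $\pi\ge1$, and satisfies (4.1). $\mathbb P,\mathbb E$ refer to $\omega$.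

### 6.2 The corrector

**Step 1: a projection.** For $\psi:\{0,1\}^E\times\{\pm e_i\}\to\mathbb R$ let $\|\psi\|^2=\mathbb E\sum_z\omega(0,z)\psi(\omega,z)^2$. For bounded measurable $\varphi$ let $D\varphi(\omega,z)=\varphi(\tau_z\omega)-\varphi(\omega)$, and let $\mathcal G$ be the closure of $\{D\varphi\}$ in this Hilbert space. For $v\in\mathbb R^d$ let $-g_v$ be the orthogonal projection of $(\omega,z)\mapsto v\cdot z$ onto $\mathcal G$. Choose bounded $\varphi_k$ with $\alpha_k:=\|D\varphi_k-g_v\|\to0$, and put $u_k(x)=\varphi_k(\tau_x\omega)-\varphi_k(\omega)$.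

**Step 2: control on closed edges.** The norm sees only open edges; detours extend the control to all edges. Let $h=u_k-u_j$ and $b=\{0,e_i\}$. By (4.2) and Hölder with exponents $q,\frac2r$,
$$\mathbb E|h(e_i)|^r\le\sum_e\mathbb E\big[1_{e\in\gamma_b}\ell_b^{r-1}\omega(e)|\nabla h(e)|^r\big]\le\sum_e\big(\mathbb E[1_{e\in\gamma_b}\ell_b^{(r-1)q}]\big)^{1/q}\|D\varphi_k-D\varphi_j\|^r=C\|D\varphi_k-D\varphi_j\|^r .$$
Here we used that for $e=\{x,x+z\}$, $\nabla h(e)$ is, up to sign, $D(\varphi_k-\varphi_j)(\tau_x\omega,z)$, so that $\mathbb E[\omega(e)|\nabla h(e)|^2]\le\|D\varphi_k-D\varphi_j\|^2$ by stationarity. The sum is finite by (4.1), because $e\in\gamma_b$ forces $e\subset\Lambda_{2R(0)}$ and $\ell_b\le(4R(0)+1)^d$.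

**Step 3: the limit.** By stationarity, the increments of $u_k$ along every edge are Cauchy in $L^r(\mathbb P)$. Summing along lattice paths, $u_k(x)$ converges in $L^r(\mathbb P)$ for every $x$ to some $\chi_v(x)=\chi_v(x,\omega)$, with $\chi_v(0)=0$ and a.s.
$$\chi_v(x+z,\omega)-\chi_v(x,\omega)=\chi_v(z,\tau_x\omega).\tag{6.1}$$
On open edges $\chi_v(z,\omega)=g_v(\omega,z)$. Letting $j\to\infty$ in Step 2,
$$\mathbb E|\nabla(\chi_v-u_k)(b)|^r\le C\alpha_k^r\qquad\text{for all }b\in E.\tag{6.2}$$
The estimate of Step 2 also shows that the limit does not depend on the approximating sequence. As $v\mapsto g_v$ is linear, we may define $\chi_v=\sum_iv_i\chi_{e_i}$ and use the corresponding combinations of approximating functions.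

**Step 4: harmonicity.** Let $\psi_v(\omega,z)=v\cdot z+\chi_v(z,\omega)$. By (6.1), $\psi_v(\tau_z\omega,-z)=-\psi_v(\omega,z)$. On open edges $\psi_v=v\cdot z+g_v$, which is orthogonal to $\mathcal G$. So for bounded $\varphi$,
$$0=\mathbb E\sum_z\omega(0,z)\psi_v(\omega,z)\big(\varphi(\tau_z\omega)-\varphi(\omega)\big)=-2\,\mathbb E\Big[\varphi(\omega)\sum_z\omega(0,z)\psi_v(\omega,z)\Big].$$
Indeed, shifting by $-z$ and using antisymmetry,
$$\mathbb E[\omega(0,z)\psi_v(\omega,z)\varphi(\tau_z\omega)]=\mathbb E[\omega(-z,0)\psi_v(\tau_{-z}\omega,z)\varphi(\omega)]=-\mathbb E[\omega(0,-z)\psi_v(\omega,-z)\varphi(\omega)],$$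
and we sum over $z$. As $\varphi$ is arbitrary, $\sum_z\omega(0,z)\psi_v(\omega,z)=0$ a.s. By stationarity and (6.1), a.s. $\Phi_v(x)=v\cdot x+\chi_v(x)$ is harmonic on $\omega$ at every vertex. Summation by parts turns this into the following: for all finitely supported $\zeta$,
$$\sum_{xy\in\omega}\big(\chi_v(y)-\chi_v(x)+v\cdot(y-x)\big)(\zeta(y)-\zeta(x))=0.\tag{6.3}$$
By linearity this holds a.s. for all $v$ simultaneously.

### 6.3 Sublinearity on average

Here we show that a.s.
$$\frac1n\Big(n^{-d}\sum_{x\in\Lambda_{2n}}|\chi_v(x)-c_n|^2\Big)^{1/2}\to0,\qquad c_n=\text{mean of }\chi_v\text{ over }\Lambda_{2n}.\tag{6.4}$$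
Let $h_k=\chi_v-u_k$. By (1.3), Jensen's inequality and $p>2$,
$$\Big(n^{-d}\sum_{\Lambda_n}|h_k-\bar h_k|^2\Big)^{1/2}\le Cn\Big(n^{-d}\sum_{b\subset\Lambda_n}|\nabla h_k(b)|^r\Big)^{1/r}.$$
By (6.1) the terms $|\nabla h_k(b)|^r$ are shifts of finitely many integrable functions. So by the ergodic theorem and (6.2) the last bracket has $\limsup$ at most $C\alpha_k^r$. Moreover $|u_k|\le2\|\varphi_k\|_\infty$, so $u_k-\bar u_k$ contributes $O(1)$, which vanishes after division by $n$. Use this on $\Lambda_{2n}$, let $n\to\infty$ and then $k\to\infty$.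

### 6.4 A maximal inequality with an averaged constant

**The weighted Sobolev inequality.** Let $w(e)=\sum_{b:\gamma_b\ni e}\ell_b^{\,r-1}$. By Minkowski's inequality and (4.1),
$$\|w(e)\|_{L^q}\le d\sum_x\big\|1_{\{e\subset\Lambda_{2R(x)}(x)\}}(4R(x)+1)^d\big\|_{L^q}\le C\quad\text{uniformly in }e.$$
For finitely supported $G$, summing (4.2) over all $b$ and using Hölder,
$$\|\nabla G\|^r_{\ell^r(E)}\le\sum_{e\in\omega}w(e)|\nabla G(e)|^r\le\Big(\sum_{e:\nabla G(e)\ne0}w(e)^q\Big)^{1/q}\mathcal E_\omega(G)^{r/2}.$$
Suppose $\operatorname{supp}G\subset\Lambda_m(z)$ and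
$$m^{-d}\sum_{x\in\Lambda_{m+1}(z)}\sum_iw(\{x,x+e_i\})^q\le H.\tag{6.5}$$
Edges with $\nabla G(e)\ne0$ are of the form $\{x,x+e_i\}$ with $x\in\Lambda_{m+1}(z)$. With (1.2), $\frac1{qr}=\frac1r-\frac12$ and $-\frac dp+\frac d{qr}=1-\frac d2$,
$$\Big(m^{-d}\sum_x|G|^p\Big)^{1/p}\le C_H\,m\,\big(m^{-d}\mathcal E_\omega(G)\big)^{1/2}.\tag{6.6}$$

**Lemma 6.1.** Let $|v|_2\le1$, $c\in\mathbb R$, $f=\chi_v-c$, $m\ge16$ an integer, and let (6.5) hold. Then
$$\max_{\Lambda_{\lfloor m/2\rfloor}(z)}|f|\le C_H'\Big(m+\Big(m^{-d}\sum_{\Lambda_m(z)}f^2\Big)^{1/2}\Big).$$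

*Proof.* As $-f=\chi_{-v}+c$ is of the same form, it suffices to bound $f$ from above. The method is De Giorgi's: bound the energy of truncations, then iterate over shrinking boxes and rising levels.

**Step 1: Caccioppoli inequality.** Let $k\in\mathbb R$, $F=(f-k)_+$, $0\le\eta\le1$ finitely supported (this $\eta$ is a cutoff function), $G=\eta F$, and let $S$ be the set of vertices at graph distance at most $1$ from $\operatorname{supp}\eta$. We claim
$$\mathcal E_\omega(G)\le C\Big[\|\nabla\eta\|_\infty^2\sum_{x\in S}F(x)^2+\#\{x\in S:F(x)>0\}\Big].\tag{6.7}$$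
Use $\zeta=\eta^2F$ in (6.3). With subscripts denoting values, for each edge
$$(f_y-f_x)(\eta_y^2F_y-\eta_x^2F_x)\ge(F_y-F_x)(\eta_y^2F_y-\eta_x^2F_x)=(G_y-G_x)^2-(\eta_y-\eta_x)^2F_xF_y.$$
For the inequality: if $f_x,f_y$ are both $\ge k$ or both $\le k$ there is equality; if $f_y>k\ge f_x$, then $F_x=0$, the second factor is $\eta_y^2F_y\ge0$ and $f_y-f_x\ge F_y-F_x$. For the identity, expand both sides. So
$$\mathcal E_\omega(G)\le\sum_{xy\in\omega}|\nabla\eta|^2F_xF_y+\sum_{xy\in\omega}|v\cdot(y-x)|\,|\eta_y^2F_y-\eta_x^2F_x|.$$
In the last sum $|v\cdot(y-x)|\le1$, and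
$$\eta_y^2F_y-\eta_x^2F_x=\tfrac12(\eta_x+\eta_y)(G_y-G_x)+\tfrac12(\eta_y-\eta_x)(G_x+G_y).$$
Bound the first term by $t\le\frac14t^2+1$ with $t=|\nabla G|$, and the second, using $G\le F$, by $\frac12t\le\frac12t^2+\frac18$ with $t=|\nabla\eta|F_x$ and $t=|\nabla\eta|F_y$. The summand is at most $\frac14|\nabla G|^2+\frac12|\nabla\eta|^2(F_x^2+F_y^2)+\frac54$. It vanishes unless $F_x\vee F_y>0$ and $\eta_x\vee\eta_y>0$; then both endpoints are in $S$ and one of them has $F>0$, so the constants $\frac54$ are collected at most $2d\,\#\{x\in S:F(x)>0\}$ times. Edges with $\nabla\eta\ne0$ also have both endpoints in $S$. Using $F_xF_y\le\frac12(F_x^2+F_y^2)$ and absorbing $\frac14\mathcal E_\omega(G)$ gives (6.7).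

**Step 2: radii, levels, cutoffs.** Let $J=\lfloor\log_2(m/8)\rfloor\ge1$, $\rho_j=\frac m2+m2^{-j-1}$ and $B_j=\{x:|x-z|\le\rho_j\}$ for $0\le j\le J$. For $j<J$, $\rho_j-\rho_{j+1}=m2^{-j-2}\ge4$. Let
$$\eta_j(x)=1\wedge\Big(\frac{\rho_j-1-|x-z|}{\rho_j-\rho_{j+1}-1}\Big)_+ .$$
It equals $1$ on $B_{j+1}$, $\|\nabla\eta_j\|_\infty\le2^{j+3}/m$, and its set $S$ lies in $B_j$. For $k\ge m$ let $k_j=k(1-2^{-j})$, $F_j=(f-k_j)_+$ and $Y_j=m^{-d}\sum_{B_j}F_j^2$. Where $F_{j+1}>0$ we have $F_j\ge k_{j+1}-k_j=k2^{-j-1}$, so
$$m^{-d}\#\{x\in B_j:F_{j+1}(x)>0\}\le4^{j+1}Y_j/k^2.$$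

**Step 3: recursion.** By (6.7) at level $k_{j+1}$, $F_{j+1}\le F_j$ and $k\ge m$, $G=\eta_jF_{j+1}$ satisfies $m^{-d}\mathcal E_\omega(G)\le C4^jY_j/m^2$. Let $\beta=1-\frac2p\in(0,1)$. By Hölder and (6.6),
$$Y_{j+1}\le m^{-d}\sum G^2\le\Big(m^{-d}\sum G^p\Big)^{2/p}\Big(\frac{4^{j+1}Y_j}{k^2}\Big)^\beta\le A\,16^j\,k^{-2\beta}\,Y_j^{1+\beta},\qquad A=A(H).$$
Here $p>2$ is what makes the exponent exceed $1$.

**Step 4: decay.** Let $\theta=\min(16^{-1/\beta},2^{-d})$ and $k=m+(A/\theta)^{1/2\beta}Y_0^{1/2}$; note that $Y_0=m^{-d}\sum_{\Lambda_m(z)}f_+^2$ does not depend on $k$, since $k_0=0$. By induction $Y_j\le\theta^jY_0$ for $j\le J$: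
$$A16^jk^{-2\beta}(\theta^jY_0)^{1+\beta}=\theta^jY_0\cdot A(16\theta^\beta)^jk^{-2\beta}Y_0^\beta\le\theta^{j+1}Y_0.$$
Since $2^J>m/16$, for $x\in B_J\supset\Lambda_{\lfloor m/2\rfloor}(z)$ we get $(f(x)-k)_+^2\le m^dY_J\le m^d2^{-dJ}Y_0\le16^dY_0$. So $f(x)\le k+4^dY_0^{1/2}$. $\square$

### 6.5 Uniform sublinearity

**Lemma 6.2 (ergodic averages on moving boxes).** Let $W\in L^1(\mathbb P)$ and $y\in\mathbb Z^d$. Then a.s. $A_hW:=(8h+1)^{-d}\sum_{x\in hy+\Lambda_{4h}}W\circ\tau_x\to\mathbb EW$ as $h\to\infty$.

*Proof.* Since $hy+\Lambda_{4h}\subset\Lambda_{(4+|y|)h}$, $\sup_h|A_hW|\le C_y\sup_N|\Lambda_N|^{-1}\sum_{x\in\Lambda_N}|W|\circ\tau_x$. By Wiener's maximal inequality $\mathbb P(\sup_h|A_hW|>\lambda)\le C_y'\,\mathbb E|W|/\lambda$.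

Consider first $W'=a+\sum_l(\varphi_l-\varphi_l\circ\tau_{z_l})$, a finite sum with $a$ constant and $\varphi_l$ bounded. All but boundary terms cancel in $A_hW'$, so $|A_hW'-a|=O(h^{-1})$, and $a=\mathbb EW'$. Such $W'$ are dense in $L^1$. Indeed, an $L^2$ function orthogonal to all $\varphi-\varphi\circ\tau_z$, $\varphi\in L^2$, is invariant, hence constant by ergodicity; so constants plus finite sums of $L^2$ coboundaries are dense in $L^2$. Bounded functions are dense in $L^2$, and $L^2$ is dense in $L^1$.

For general $W$ pick $W'$ in this class with $\mathbb E|W-W'|\le\kappa^2$. Then $\limsup_h|A_hW-\mathbb EW|\le\sup_h|A_h(W-W')|+\kappa^2$, which exceeds $\kappa+\kappa^2$ with probability at most $C_y'\kappa$. Let $\kappa\downarrow0$. $\square$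

**Proposition 6.3.** A.s. $\lim_n\frac1n\max_{\Lambda_n}|\chi_v|=0$ for all $v$.

*Proof.* Let $|v|_2\le1$, $\delta\in(0,\frac12)$ rational, $m=\lfloor\delta n\rfloor$, $h=\lfloor m/2\rfloor$, and $n$ large.

**Step 1: cover $\Lambda_n$ by small boxes.** The boxes $\Lambda_h(hy)$ with $y\in\mathbb Z^d$, $|hy|\le n+h$, cover $\Lambda_n$, and these $y$ lie in a finite set depending only on $\delta$. Moreover $\Lambda_m(hy)\subset\Lambda_{2n}$, and since $m+1\le2h+2\le4h$, $\Lambda_{m+1}(hy)\subset hy+\Lambda_{4h}$.

**Step 2: a constant free of $\delta$ and $n$.** Let $W=\sum_iw(\{0,e_i\})^q\in L^1$. By covariance of the detours, $W\circ\tau_x=\sum_iw(\{x,x+e_i\})^q$. Since $8h+1\le5m$, Lemma 6.2 shows that for $n\ge n_0(\omega,\delta)$, (6.5) holds for all these boxes with $H=5^d\,\mathbb EW+1$.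

**Step 3: conclusion.** As $h=\lfloor m/2\rfloor$, Lemma 6.1 with $c=c_n$ and (6.4) give
$$\max_{\Lambda_n}|\chi_v-c_n|\le C_H'\Big(\delta n+\Big(m^{-d}\sum_{\Lambda_{2n}}|\chi_v-c_n|^2\Big)^{1/2}\Big)\le C_H'\,\delta n+o_\delta(n).$$
Let $n\to\infty$, then $\delta\to0$: $\max_{\Lambda_n}|\chi_v-c_n|=o(n)$. At $x=0$ this gives $c_n=o(n)$. Apply this to $v=e_1,\dots,e_d$ and use linearity. $\square$

### 6.6 The martingale and its limit

**Step 1: the environment seen from the walker.** The process $\tau_{X_k}\omega$ is a Markov chain. (For the brick wall it has two states, according to the parity of $X_k$.) It is reversible with respect to $d\mathbb Q=\pi(0)\,d\mathbb P/\mathbb E\pi(0)$, because $\mathbb E\sum_z\omega(0,z)\varphi(\omega)\varphi'(\tau_z\omega)$ is symmetric in $\varphi,\varphi'$ by stationarity. $\mathbb Q$ is equivalent to $\mathbb P$, as $\pi\ge1$. The chain is ergodic: an invariant set $A$ satisfies a.s. $1_A(\tau_z\omega)=1_A(\omega)$ for open $\{0,z\}$. By stationarity and connectedness $1_A(\tau_x\omega)=1_A(\omega)$ for all $x$, and so $\mathbb P(A)\in\{0,1\}$.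 Hence for $V\in L^1(\mathbb Q)$ and $\mathbb P$-a.e. $\omega$, $\frac1n\sum_{k<n}V(\tau_{X_k}\omega)\to E_{\mathbb Q}V$, $P_0^\omega$-a.s.

**Step 2: the martingale functional central limit theorem.** For a.e. $\omega$, $M_k^v=\Phi_v(X_k)$ is a martingale under $P_0^\omega$ with increments $\psi_v(\tau_{X_k}\omega,X_{k+1}-X_k)$. Its conditional variances are $V_v(\tau_{X_k}\omega)$ with $V_v=\pi(0)^{-1}\sum_z\omega(0,z)\psi_v(\omega,z)^2$, and $V_v\in L^1(\mathbb Q)$, since $E_{\mathbb Q}V_v=\|\psi_v\|^2/\mathbb E\pi(0)$. By Step 1, $\frac1n\sum_{k<nt}V_v(\tau_{X_k}\omega)\to tE_{\mathbb Q}V_v$, and polarization gives the conditional covariances. For the Lindeberg condition put $V_v^L=\pi(0)^{-1}\sum_z\omega(0,z)\psi_v^21_{|\psi_v|>L}$. As soon as $\epsilon\sqrt n>L$,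
$$\frac1n\sum_{k<nt}E\big[|\Delta M_k^v|^21_{|\Delta M_k^v|>\epsilon\sqrt n}\,\big|\,\mathcal F_k\big]\le\frac1n\sum_{k<nt}V_v^L(\tau_{X_k}\omega)\to tE_{\mathbb Q}V_v^L,$$
which tends to $0$ as $L\to\infty$ by dominated convergence. With $\chi=(\chi_{e_1},\dots,\chi_{e_d})$ and $M_k=X_k+\chi(X_k)$, the theorem gives that $n^{-1/2}M_{\lfloor n\cdot\rfloor}$ converges to Brownian motion with covariance $\Sigma$, $v\cdot\Sigma v=E_{\mathbb Q}V_v$.

**Step 3: the corrector is negligible along the walk.** By Proposition 6.3, for every $\epsilon>0$, $|\chi(x)|\le\epsilon|x|+C_\epsilon(\omega)$ for all $x$. With $\epsilon=\frac12$, $|X_k|\le2|M_k|+2C_{1/2}$, so $n^{-1/2}\max_{k\le nT}|X_k|$ is tight. Hence $n^{-1/2}\max_{k\le nT}|\chi(X_k)|\le\epsilon n^{-1/2}\max_{k\le nT}|X_k|+C_\epsilon n^{-1/2}$ tends to $0$ in probability (let $n\to\infty$, then $\epsilon\to0$). So $n^{-1/2}X_{\lfloor n\cdot\rfloor}$ converges to the same Brownian motion. The walk from $x$ on $\omega$ is $x$ plus the walk from $0$ on $\tau_x\omega$, so by stationarity the convergence holds a.s. from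 all starting points.

**Step 4: nondegeneracy.** If $v\cdot\Sigma v=0$ with $v\ne0$, then a.s. $\psi_v(\tau_x\omega,z)=0$ for all open edges $\{x,x+z\}$, so $\Phi_v$ is constant on the connected graph $\omega$, equal to $\Phi_v(0)=0$. That is, $\chi_v(x)=-v\cdot x$ for all $x$, contradicting Proposition 6.3. As $\Sigma$ is deterministic, this proves Theorem 2(b).

**Step 5: isotropy.** Let $\omega=\mathfrak F\cup\mathfrak F'_\varepsilon$; by Section 2, $\mathfrak F$ is a stationary ergodic everywhere percolating set. The law of $\omega$ is invariant under signed permutation matrices $g$. The walk on $g\omega$ is the image under $g$ of the walk on $\omega$, so its limit has covariance $g\Sigma g^T$; since $\Sigma$ is deterministic, $g\Sigma g^T=\Sigma$. Sign changes make $\Sigma$ diagonal, permutations make it $\sigma^2I$, and $\sigma^2>0$ by Step 4. This proves Theorem 1(2). $\square$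

## 7. Isoperimetry above the logarithmic scale: Theorem 2(a)

Now $F$ is deterministic, so there is no ergodic theorem to average the detours. We use isoperimetry in place of energy comparison. It cannot hold for all sets: in the example of Section 2.2, the segment $A=\{x+je_1:|j|<k\}$ has $|A|=2k-1$ but only two edges of $\omega$ leave it. We show that it holds for connected sets larger than a power of $\log n$, and that smaller sets cost only a short initial time.

Let $\omega=F\cup\mathfrak F'_\varepsilon\supset F\cup\eta_\varepsilon$, and let $\partial_\omega A$ be the set of edges of $\omega$ between $A$ and $A^c$. Two points are $*$-adjacent if their sup-distance is $1$; for example $(0,0)$ and $(1,1)$ form a $*$-connected set that is not connected.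

### 7.1 Boundaries of large connected sets

**Lemma 7.1.** There are $c_0,C_0$ depending only on $(d,\varepsilon)$ such that a.s. for $n\ge n_0(\omega)$: every $\omega$-connected $A\subset\Lambda_n$ with $|A|\ge v_n:=(C_0\log n)^{d/(d-1)}$ has $|\partial_\omega A|\ge c_0|A|^{(d-1)/d}$.

*Proof.* **Step 1: good blocks.** For $L\ge2$ and $y\in\mathbb Z^d$ let $Q_y=(Ly+[0,L)^d)\cap\mathbb Z^d$, and call $y$ good if $\mathcal C_{2L}(Ly)$ of Lemma 4.1 holds. Then $P(y\text{ bad})\le\kappa(L)\to0$ as $L\to\infty$, uniformly in $y$ and $F$. Goodness of $y$ depends only on $(U,\xi)$ in $\Lambda_{4L}(Ly)$, so it is independent for distinct $y$'s congruent mod $11$. If $I$ has $K$ elements, at least $K/2$ of them bad, then some residue class contains at least $K/(2\cdot11^d)$ bad ones; this has probability at most $2^K\kappa^{K/(2\cdot11^d)}$. There are at most $(Cn)^dC^K$ $*$-connected sets of size $K$ meeting $[-n-1,n+1]^d$. Fix $L$ so large that the probability that one of them has at least $K/2$ bad elements is at most $(Cn)^de^{-K}$. Summing over $K\ge C_1\log n$ and using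 Borel–Cantelli: a.s. for large $n$, every $*$-connected $I$ meeting $[-n-1,n+1]^d$ with $|I|\ge C_1\log n$ is more than half good.

**Step 2: fill the holes.** Let $A'$ be the union of $A$ and the finite $\mathbb Z^d$-components of $\mathbb Z^d\setminus A$. As $\Lambda_n^c$ is connected and infinite, $A'\subset\Lambda_n$, and $A'$ and its complement are connected in $\mathbb Z^d$. Moreover $\partial_\omega A'\subset\partial_\omega A$, because an edge from a filled component leads to the same component or to $A$.

**Step 3: the inner vertex boundary $\partial_{in}A'$ is $*$-connected.** This is Timár's argument. First, 4-cycles generate the cycle space of $\mathbb Z^d$ over $\mathbb F_2$. A closed walk is a word in the letters $\pm e_i$ with sum zero. Exchanging two adjacent letters in different directions changes its edge sum mod $2$ by a 4-cycle; exchanging adjacent letters in the same direction does not change it, since $e_i,-e_i$ and $-e_i,e_i$ both contribute zero. After sorting, the word consists of pairs $e_i,-e_i$, which contribute zero.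

Let $\Pi$ be the set of edges of $\mathbb Z^d$ between $A'$ and its complement. Suppose $\Pi=\Pi_1\sqcup\Pi_2$, both nonempty, with no 4-cycle meeting both. Every 4-cycle meets $\Pi$ evenly, hence meets $\Pi_1$ evenly, and so every cycle meets $\Pi_1$ evenly. But take $e_1\in\Pi_1$ and $e_2\in\Pi_2$ (here the $e_i$ are edges): joining their inner endpoints by a simple path in $A'$ and their outer endpoints by one in the complement gives a cycle meeting $\Pi$ exactly in $\{e_1,e_2\}$, a contradiction. So $\Pi$ is connected via common 4-cycles. The endpoints in $A'$ of two edges in a common 4-cycle are at sup-distance at most $1$, which proves the claim.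

**Step 4: count good boundary blocks.** By Step 3, $J=\{y:Q_y\cap\partial_{in}A'\ne\emptyset\}$ is $*$-connected, and it meets $[-n-1,n+1]^d$. By isoperimetry in $\mathbb Z^d$, $|J|\ge L^{-d}|\partial_{in}A'|\ge cL^{-d}|A'|^{(d-1)/d}$. For suitable $C_0$, $|A|\ge v_n$ implies $|J|\ge C_1\log n$, so more than half of $J$ is good. For good $y\in J$, $\Lambda_{2L}(Ly)$ contains a point of $A'$ and a point of its complement, which are joined in $\omega[\Lambda_{4L}(Ly)]$; so some edge of $\partial_\omega A'$ lies in $\Lambda_{4L}(Ly)$. An edge lies in at most $9^d$ of these boxes. So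
$$|\partial_\omega A|\ge|\partial_\omega A'|\ge|J|/(2\cdot9^d)\ge c_0|A|^{(d-1)/d}.\qquad\square$$

### 7.2 The upper bound

**Step 1: an isoperimetric inequality for all sets.** Let $n$ be large and $A\subset\Lambda_{2n}$ nonempty, with components $A_i$ of $\omega[A]$; $\partial_\omega A$ is the disjoint union of the $\partial_\omega A_i$. If $|A_i|<v_{2n}$, use $|\partial_\omega A_i|\ge1\ge|A_i|/v_{2n}$, valid as $\omega$ is connected and infinite. Otherwise Lemma 7.1 gives $|\partial_\omega A_i|\ge c_0|A|^{-1/d}|A_i|$. So
$$|\partial_\omega A|\ge h(|A|)|A|,\qquad h(a)=\min(v_{2n}^{-1},c_0a^{-1/d}).$$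

**Step 2: from isoperimetry to energy.** Let $g\ge0$ be supported in $A$. The co-area formula $\sum_{xy\in\omega}|g(x)^2-g(y)^2|=\int_0^\infty|\partial_\omega\{g^2>t\}|\,dt$, monotonicity of $h$ and Cauchy–Schwarz give
$$h(|A|)\sum g^2\le\sum_{xy\in\omega}|g(x)^2-g(y)^2|\le\mathcal E_\omega(g)^{1/2}\Big(4d\sum g^2\Big)^{1/2},$$
where $\sum_{xy\in\omega}(g(x)+g(y))^2\le2\sum\pi g^2\le4d\sum g^2$. So $\mathcal E_\omega(g)\ge h(|A|)^2\|g\|_2^2/4d$.

**Step 3: truncation.** For $f\ge0$, $f\not\equiv0$, supported in $\Lambda_{2n}$, put $s=\|f\|_2^2/(4\|f\|_1)$. Then $|\{f>s\}|\le\|f\|_1/s=4\|f\|_1^2/\|f\|_2^2$. Also $(f-s)_+^2\ge f^2-2sf$, so $\|(f-s)_+\|_2^2\ge\frac12\|f\|_2^2$. Step 2 applied to $(f-s)_+$ gives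
$$\mathcal E_\omega(f)\ge\mathcal E_\omega((f-s)_+)\ge\tfrac1{8d}\,h\big(4\|f\|_1^2/\|f\|_2^2\big)^2\|f\|_2^2.$$

**Step 4: decay of the lazy walk.** Start at $y\in\Lambda_n$, with $g_k,u_k$ as in Lemma 1.3. For $k\le n$, $g_k$ is supported in $\Lambda_{2n}$, $\|g_k\|_1\le1$ and $\|g_k\|_2^2\ge u_k/2d$. By (1.5) and Step 3,
$$u_k-u_{k+1}\ge c\,u_kh(8d/u_k)^2\ge c\,u_k\min(v_{2n}^{-2},u_k^{2/d}).$$
We have $u_0\le1$. While $u_k>v_{2n}^{-d}$, $u_{k+1}\le(1-cv_{2n}^{-2})u_k$. So after $k_1\le Cv_{2n}^2\log v_{2n}\le(\log n)^5$ steps ($n$ large; recall $\frac d{d-1}\le2$) we have $u_k\le v_{2n}^{-d}$. Thereafter $u_k-u_{k+1}\ge cu_k^{1+2/d}$, and by convexity $u_{k+1}^{-2/d}-u_k^{-2/d}\ge c$. Since $2k-k_1\ge k$ when $k\ge(\log n)^6$, (1.6) at $y$ gives a.s. for $n\ge n_1(\omega)$: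
$$p_{2k}(y,y)\le4\pi(y)u_{2k}\le Ck^{-d/2}\qquad\text{for all }y\in\Lambda_n,\ (\log n)^6\le k\le n/2.\tag{7.1}$$
Using (7.1) with $2n$ in place of $n$ and $k=n$, $p_{2n}(x,x)\le Cn^{-d/2}$ for $n\ge N(x,\omega)$.

### 7.3 The lower bound by Nash's entropy method

It suffices to treat $x=0$: the walk from $x$ on $\omega$ is $x$ plus the walk from $0$ on $\tau_x\omega=\tau_xF\cup\tau_x\mathfrak F'_\varepsilon$, where $\tau_xF$ is deterministic and everywhere percolating and $\tau_x\mathfrak F'_\varepsilon$ is an $\varepsilon$-WUSF. The factor $(\log n)^{-d}$ in Lemma 1.4 came from not knowing that $X_n$ stays within order $\sqrt n$. We show this for the mean displacement, by playing it against the entropy.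

Let $Y_t=X_{N_t}$ with $N$ a rate-1 Poisson process and $Y_0=0$. Let $\rho_t(x,y)=P_x(Y_t=y)/\pi(y)$, which is symmetric, $\rho_t(y)=\rho_t(0,y)$, $M(t)=E|Y_t|_1$, and $S(t)=-\sum_y\pi(y)\rho_t(y)\log\rho_t(y)$.

**Step 1: entropy from below.** We show that for $t\ge T_0(\omega)$, $\sup_y\rho_t(y)\le Ct^{-d/2}$. If $|y|>4t$, then $\rho_t(y)\le P(N_t\ge4t)\le e^{-ct}$. If $|y|\le4t$, the semigroup property, symmetry and Cauchy–Schwarz give $\rho_t(y)\le(\rho_t(0,0)\rho_t(y,y))^{1/2}$, and
$$\rho_t(y,y)\le P(N_t<t/2)+\sup_{j\ge t/2,\ j\text{ even}}p_j(y,y)\le Ct^{-d/2}$$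
by monotonicity of $p_{2j}(y,y)$ and (7.1) with $n=\lceil4t\rceil$; the same holds with $y=0$. As $\sum_y\pi(y)\rho_t(y)=1$, $S(t)\ge\frac d2\log t-C_2$ for $t\ge T_0$.

**Step 2: entropy from above.** Maximizing over $u$ gives $-u\log u\le\lambda u+e^{-1-\lambda}$. With $u=\rho_t(y)$ and $\lambda=a|y|_1+b$, $0<a\le1$, summing against $\pi\le2d$ gives $S\le aM+b+Ca^{-d}e^{-b}$. If $M\le1$, take $a=1,b=0$: $S\le C$. If $M\ge1$, take $a=1/M$, $b=d\log M$: $S\le C+d\log M$. By Step 1, $S(t)\to\infty$; increasing $T_0$ if necessary, $M(t)\ge1$ and $M(t)\ge c\,e^{S(t)/d}$ for $t\ge T_0$.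

**Step 3: the displacement grows no faster than the entropy allows.** From $\partial_t\rho_t=(P-I)\rho_t$ and summation by parts,
$$S'=\sum_{xy\in\omega}(\rho_t(x)-\rho_t(y))(\log\rho_t(x)-\log\rho_t(y)),\qquad|M'|\le\sum_{xy\in\omega}|\rho_t(x)-\rho_t(y)|.$$
These manipulations are justified as follows. With $D=d_\omega(0,y)\ge|y|_1$ we have $\rho_t(y)\le P(N_t\ge D)$ and $\rho_t(y)\ge(2d)^{-1}e^{-t}t^D(2d)^{-D}/D!$. So, locally uniformly in $t>0$, $|\log\rho_t(y)|=O(1+D\log(D+2))$, while $\rho_t(y)$ decays superexponentially in $D$. There are at most $(2D+1)^d$ vertices at $\omega$-distance $D$, and $\partial_t\rho_t(y)$ involves only $\rho_t$ at $y$ and its neighbors. So all series converge locally uniformly in $t>0$.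

Since $(\alpha-\beta)(\log\alpha-\log\beta)\ge2(\alpha-\beta)^2/(\alpha+\beta)$ and $\sum_{xy\in\omega}(\rho_t(x)+\rho_t(y))=\sum_x\pi(x)\rho_t(x)=1$, Cauchy–Schwarz gives $M'\le(S'/2)^{1/2}$.

**Step 4: closing the loop.** Let $\mathcal R(t)=\frac1d\big(S(t)-\frac d2\log t+C_2\big)$, which is $\ge0$ for $t\ge T_0$ by Step 1. By Step 2, $M(t)\ge c\sqrt t\,e^{\mathcal R(t)}$. At time $s$, $S'=\frac d{2s}(1+2s\mathcal R')\ge0$. With $\sqrt{1+z}\le1+z/2$ for $z\ge-1$, Step 3 gives
$$M(t)\le M(T_0)+C\int_{T_0}^ts^{-1/2}(1+s\mathcal R'(s))\,ds\le M(T_0)+C\sqrt t\,(1+\mathcal R(t)).$$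
Here we integrated by parts, $\int_{T_0}^ts^{1/2}\mathcal R'\,ds=\sqrt t\,\mathcal R(t)-\sqrt{T_0}\,\mathcal R(T_0)-\frac12\int_{T_0}^ts^{-1/2}\mathcal R\,ds$, and used $\mathcal R\ge0$. So for $t\ge\max(T_0,M(T_0)^2)$, $c\,e^{\mathcal R(t)}\le1+C(1+\mathcal R(t))$. Hence $\mathcal R(t)\le C$ and $M(t)\le C_3\sqrt t$, with $C_3$ depending only on $(d,\varepsilon)$.

**Step 5: return probability.** For $t$ large, by Markov's inequality and concentration of $N_t$, $P(|Y_t|_1\le10C_3\sqrt t,\ \frac t2\le N_t\le2t)\ge0.8$. So some integer $j\in[\frac t2,2t]$ has $P_0(|X_j|_1\le10C_3\sqrt t)\ge0.8$, and Cauchy–Schwarz as in (1.7) gives $p_{2j}(0,0)\ge ct^{-d/2}$. With $t=2i$ we have $i\le j$, so $p_{2i}(0,0)\ge p_{2j}(0,0)\ge c\,i^{-d/2}$ for all large $i$. Together with Section 7.2 this proves Theorem 2(a) for deterministic $F$. For random $F$ independent of $\mathfrak F'_\varepsilon$, condition on $F$ and use Fubini; the constants do not depend on $F$. $\square$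

## 8. One-ended trees and the case $\varepsilon=0$: Theorem 2(c)

Let $d\ge3$. Every component of the WUSF on $\mathbb Z^d$ is a.s. a one-ended tree (BLPS 2001). In a locally finite one-ended tree let $x$ be a vertex and consider the ray from $x$ to the end. Removing an edge of the ray leaves $x$ in a finite component: an infinite one would contain another ray, by König's lemma, and hence a second end. So every edge of the ray separates $x$ from infinity, and these are infinitely many disjoint cutsets of one edge each. By Nash-Williams the walk is recurrent: $\sum_np_{2n}(x,x)=\infty$. If $d_s$ existed with $d_s>2$, then $p_{2n}(x,x)\le n^{-1-\delta}$ for some $\delta>0$ and all large $n$, and the sum would converge. So $d_s\le2<d$ whenever it exists, whereas by Theorem 1 any $\varepsilon>0$ gives $d_s=d$. This proves Theorem 2(c). $\square$
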